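# A closed subspace of $\ell_1(\omega_1)$ without the separable complementation property

## 1. Skeletons, separable complementation, and injectivity

Scalars are real or complex throughout. Operators are bounded and linear. $\ell_1$, $\ell_\infty$, $c_0$ without an index set are spaces of sequences, $\pi:\ell_\infty\to\ell_\infty/c_0$ is the quotient map, and $\operatorname{dens}V$ is the least cardinality of a dense subset of $V$. The unit vectors of $\ell_1(\Gamma)$ and $c_0(\Gamma)$ are written $e_\gamma$.

**Definition (projectional skeleton).** A projectional skeleton in a Banach space $X$ is a family $\{P_s\}_{s\in\Gamma}$ of bounded linear projections on $X$, indexed by an up-directed partially ordered set $\Gamma$ in which every increasing sequence $s_0\le s_1\le\cdots$ has a supremum, such that: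

1. $\operatorname{im}P_s$ is separable for every $s\in\Gamma$;
2. $X=\bigcup_{s\in\Gamma}\operatorname{im}P_s$;
3. $s\le t$ implies $P_s=P_s\circ P_t=P_t\circ P_s$;
4. if $s_0<s_1<\cdots$ in $\Gamma$ and $t=\sup_n s_n$, then $\operatorname{im}P_t=\operatorname{cl}\bigl(\bigcup_{n}\operatorname{im}P_{s_n}\bigr)$.

**Example 1.** On $\ell_1(\Gamma)$, index by the countable subsets $s\subseteq\Gamma$, ordered by inclusion, and let $P_sx=x\cdot 1_s$. The union of two countable sets is countable, so the index set is directed, and the supremum of an increasing sequence is its union. Condition 1 holds because $\operatorname{im}P_s=\ell_1(s)$ is separable. Condition 2 holds because every $x\in\ell_1(\Gamma)$ has countable support. Condition 3 follows from $P_sP_t=P_{s\cap t}$, and condition 4 is $\ell_1(\bigcup_ns_n)=\operatorname{cl}\bigcup_n\ell_1(s_n)$. These projections commute and have norm at most one. A separable space has the skeleton consisting of the single projection $\mathrm{id}$.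

**Definition (SCP).** A Banach space $Y$ has the separable complementation property if for every countable $S\subseteq Y$ there is a bounded linear projection $P:Y\to Y$ with separable image such that $S\subseteq\operatorname{im}P$.

**Example 2.** Separable spaces have SCP: take $P=\mathrm{id}$. Hilbert spaces have it: project orthogonally onto the closed span of $S$. More generally, the following holds.

**Lemma 1.** A space with a projectional skeleton has SCP.

**Proof.** Let $S=\{x_n:n\in\omega\}$, with repetitions allowed (if $S=\emptyset$, take $P=0$). By condition 2 choose $s_n$ with $x_n\in\operatorname{im}P_{s_n}$. By directedness choose inductively $t_0\le t_1\le\cdots$ with $s_n\le t_n$, and let $t=\sup_nt_n$. Then $s_n\le t$, so $P_{s_n}=P_tP_{s_n}$ and $x_n\in\operatorname{im}P_{s_n}\subseteq\operatorname{im}P_t$ for all $n$. So $P_t$ is the required projection. $\square$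

For proving that a space *fails* SCP it is convenient to drop idempotency.

**Definition (wSCP).** A Banach space $V$ has wSCP if for every countable $S\subseteq V$ there is a bounded linear operator $T:V\to V$ with separable range and $T|_S=\mathrm{id}$.

If $P$ is a projection with $S\subseteq\operatorname{im}P$, then $P|_S=\mathrm{id}$. Hence SCP implies wSCP. Both properties are isomorphism invariants: conjugate the operator by the isomorphism.

For a space that fails wSCP we need two more notions.

**Definition (almost disjoint family).** A family of infinite subsets of $\omega$ is almost disjoint if any two distinct members have finite intersection.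

**Example 3.** Identify $\omega$ with the countable set of finite $0$–$1$ words. For each infinite $0$–$1$ sequence take the set of its finite initial words. Two different sequences share only finitely many initial words, so this is an almost disjoint family of cardinality continuum. Hence there is an almost disjoint family $\{N_\alpha:\alpha<\omega_1\}$, without any axiom beyond ZFC. We fix one.

The norm in $\ell_\infty/c_0$ is $\|\pi z\|=\limsup_n|z_n|$. For a finite sum, the sets $N_\alpha$ involved are disjoint off a finite set, so
$$\Bigl\|\pi\Bigl(\sum a_\alpha1_{N_\alpha}\Bigr)\Bigr\|=\max_\alpha|a_\alpha|.\tag{1}$$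
Thus $e_\alpha\mapsto\pi(1_{N_\alpha})$ extends to an isometric embedding $j:c_0(\omega_1)\to\ell_\infty/c_0$.

We also recall **Sobczyk's theorem**: an isomorphic copy of $c_0$ is complemented in every separable Banach space that contains it.

**Example 4 ($\ell_\infty$ fails wSCP).** Suppose $T:\ell_\infty\to\ell_\infty$ has separable range and is the identity on a countable dense subset of $c_0$, hence on $c_0$. Then $\operatorname{cl}T(\ell_\infty)$ is separable and contains $c_0$. Composing $T$ with a Sobczyk projection gives $R:\ell_\infty\to c_0$ with $R|_{c_0}=\mathrm{id}$. The operator $\mathrm{id}-R$ kills $c_0$, so it induces $U:\ell_\infty/c_0\to\ell_\infty$, and $\pi U=\mathrm{id}$ because $\pi(z-Rz)=\pi z$. Let $u_n$ be the $n$-th coordinate functional of $U$. For a finite set of indices $\alpha$, choose scalars $a_\alpha$ of modulus one with $a_\alpha u_n(je_\alpha)=|u_n(je_\alpha)|$. By (1), $\sum|u_n(je_\alpha)|\le\|u_n\|$. So for each $n$ only countably many $\alpha$ have $u_n(je_\alpha)\ne0$, and some $\alpha<\omega_1$ has $u_n(je_\alpha)=0$ for all $n$. Then $Uje_\alpha=0$ although $\pi Uje_\alpha=je_\alpha\neq0$, a contradiction.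

**Definition (injective space).** A Banach space $E$ is injective if every bounded operator from a closed subspace of a Banach space into $E$ extends to a bounded operator on the whole space. This is an isomorphism invariant. An injective $E$ is complemented in every Banach space containing it, by extending $\mathrm{id}_E$.

**Example 5.** $\ell_\infty(\Gamma)$ is injective: extend each coordinate functional by Hahn–Banach with the same norm bound. $c_0$ is not: a projection of $\ell_\infty$ onto $c_0$ would be an operator $T$ of the kind excluded in Example 4.

By the **Nachbin–Goodner–Kelley theorem**, real $L_\infty(\nu)$ is injective for finite $\nu$. The complex case follows. Let $v_0$ be a complex-linear operator into $L_\infty(\nu)$ on a closed subspace of $V$. Extend $\operatorname{Re}v_0$ to a bounded real-linear $v$ on $V$ with values in real $L_\infty(\nu)$, and put $w(x)=v(x)-iv(ix)$. Then $w(ix)=v(ix)+iv(x)=iw(x)$, so $w$ is complex-linear. Where $v_0$ is defined, $v(ix)=\operatorname{Re}(iv_0x)=-\operatorname{Im}v_0x$, so $w=v_0$ there.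

Finally, we use the **open mapping theorem** in two forms. If $A:V\to W$ is a bounded surjection between Banach spaces, then there is $C$ such that each $w\in W$ has a preimage of norm at most $C\|w\|$. Consequently, every bounded operator on $V$ that vanishes on $\ker A$ equals $T'A$ for a unique linear $T'$ on $W$, and $T'$ is bounded.

## 2. Does separable complementation pass to closed subspaces?

Lemma 1 says that a skeleton gives separable complementation in the space itself. The question, from Wiesław Kubiś, "Banach spaces with projectional skeletons", arXiv:0802.1109 (2008), is whether it gives it in all closed subspaces.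

*Let $X$ be a Banach space with a projectional skeleton. Does every closed subspace of $X$ have the separable complementation property?*

The answer is no, already for the space of Example 1 with $\Gamma=\omega_1$. The proof is in ZFC.

**Theorem 1.** $\ell_1(\omega_1)$ has a projectional skeleton and has a closed subspace $K$ which fails wSCP, hence fails SCP.

**Theorem 2.**

* (a) Every Banach space containing an isomorphic copy of $\ell_1(\omega_1)$ has a closed subspace of density $\omega_1$ failing wSCP. The density $\omega_1$ is least possible. The space $K$ of Theorem 1 has no projectional skeleton.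
* (b) Let $Q:\ell_1(\Gamma)\to Y$ be a bounded surjection, and let $Y_0\subseteq Y$ be closed and separable with $Y/Y_0$ isomorphic to $L_1(\nu)$, $\nu$ a finite measure. The following are equivalent: (i) $\ker Q$ has wSCP; (ii) $Y$ has wSCP; (iii) there is a bounded linear $S:Y\to Y$ with separable range and $S|_{Y_0}=\mathrm{id}$. If $Y_0\cong c_0$, these hold if and only if $Y_0$ is complemented in $Y$.
* (c) For an arbitrary measure $\mu$ the following are equivalent: ($\alpha$) every closed subspace of $L_1(\mu)$ has SCP; ($\beta$) $\ell_1(\omega_1)$ does not embed isomorphically in $L_1(\mu)$; ($\gamma$) there is a $\sigma$-finite measurable set off which every $f\in L_1(\mu)$ vanishes a.e.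

## 3. Kernels with a separable quotient

Some cases are immediate. If $X$ is separable, so are its subspaces. If $X$ is a Hilbert space, so are its closed subspaces. So consider $X=\ell_1(\omega_1)$ with the coordinate projections $P_s$. The obvious thing to do with a closed subspace $K$ is to restrict the skeleton: look for many countable $s$ with $P_s(K)\subseteq K$. This can fail for every relevant $s$, even when $K$ is a hyperplane.

**Example 6.** Let $K=\{x\in\ell_1(\omega_1):\sum_\gamma x_\gamma=0\}$. If $s$ is countable and nonempty, choose $\alpha\in s$ and $\beta\notin s$. Then $e_\alpha-e_\beta\in K$ but $P_s(e_\alpha-e_\beta)=e_\alpha\notin K$. No nonzero $P_s$ preserves $K$. Still, $K$ has SCP: given a countable $S\subseteq K$, let $s\neq\emptyset$ be countable and contain all supports of elements of $S$, fix $\gamma_0\in s$, and put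
$$Px=P_sx-\Bigl(\sum_{\gamma\in s}x_\gamma\Bigr)e_{\gamma_0}.$$
Then $P$ maps $K$ into $K\cap\ell_1(s)$ and is the identity on $K\cap\ell_1(s)\supseteq S$.

The correction term works whenever $K$ is the kernel of a map onto a separable space. We first record a lifting fact that is used several times.

**Lemma 2.** Let $Q:\ell_1(\Gamma)\to Y$ be a bounded surjection and $M\subseteq Y$ a closed separable subspace. There is a bounded $L:\ell_1\to\ell_1(\Gamma)$ with $QL(\ell_1)=M$.

**Proof.** Take $(m_k)$ dense in the closed unit ball of $M$ and, by the open mapping theorem, $x_k$ with $Qx_k=m_k$ and $\sup_k\|x_k\|<\infty$. Put $Le_k=x_k$. Then $L$ is bounded and $QL(\ell_1)\subseteq M$, as $M$ is closed. Let $m\in M$ with $\|m\|\le1$. Choose $k_0$ with $\|m-m_{k_0}\|\le\frac12$, then $k_1$ with $\|2(m-m_{k_0})-m_{k_1}\|\le\frac12$, and so on. This gives $m=\sum_{i\ge0}2^{-i}m_{k_i}=QL\bigl(\sum_i2^{-i}e_{k_i}\bigr)$. $\square$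

**Example 7.** Let $Q:\ell_1(\Gamma)\to Y$ be a bounded surjection onto a separable $Y$. Then $K=\ker Q$ has SCP. Indeed, let $S\subseteq K$ be countable and take $L$ from Lemma 2 with $M=Y$. Let $B\subseteq\Gamma$ be countable and contain the supports of all elements of $S$ and of all $Le_k$. Then $Q(\ell_1(B))=Y$, so by the open mapping theorem there are uniformly bounded $w_\gamma\in\ell_1(B)$, $\gamma\notin B$, with $Qw_\gamma=Qe_\gamma$. Let $Te_\gamma=e_\gamma$ for $\gamma\in B$ and $Te_\gamma=w_\gamma$ for $\gamma\notin B$. Then $T$ is a bounded projection of $\ell_1(\Gamma)$ onto $\ell_1(B)$ with $QT=Q$. So $T(K)\subseteq K$, and $T|_K$ is a projection with image $K\cap\ell_1(B)\supseteq S$.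

So a counterexample of the form $\ker Q$ needs a nonseparable $Y$. Every Banach space is a quotient of some $\ell_1(\Gamma)$, so there are many candidates. The natural wish is to choose a $Y$ that fails wSCP, as $\ell_\infty$ does, and to show that $\ker Q$ then fails it too. This requires carrying an operator on $\ker Q$ to an operator on $Y$.

## 4. Carrying an operator from $\ker Q$ to $Y$

Let $X=\ell_1(\Gamma)$, $K=\ker Q$, and let $P:K\to K$ have separable range. If $P$ extends to $T:X\to X$ with separable range, then $QT$ vanishes on $K$ because $P(K)\subseteq K$. So $QT=SQ$ for some $S:Y\to Y$ with separable range. There are two difficulties. First, nothing says that $S$ fixes anything: if $P=0$, we may have $S=0$. Second, $P$ has to be extended from $K$ to $X$.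

For the first difficulty, let $Y_0\subseteq Y$ be the separable subspace that $S$ should fix, and lift it by Lemma 2 to $L:\ell_1\to X$. Glue $P$ on $K$ with the identity on $L(\ell_1)$. This is consistent if $P$ is the identity on $K\cap L(\ell_1)$, which is exactly what wSCP can provide. The glued operator $\tau$ lives on $F=Q^{-1}(Y_0)$, so it remains to extend $\tau$ from $F$ to $X$. The range of $\tau$ lies in some $\ell_1(B)=c_0(B)^*$, so we can work in the dual: it is enough to lift $\tau^*$ restricted to $c_0(B)$ linearly through the restriction map $X^*\to F^*$. The kernel of that map is $F^\perp\cong(Y/Y_0)^*$. So the condition falls on $Y/Y_0$ only.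

**Proposition A.** Let $X=\ell_1(\Gamma)$, let $Q:X\to Y$ be a bounded surjection, and put $K=\ker Q$. Let $Y_0\subseteq Y$ be closed and separable such that $(Y/Y_0)^*$ is injective. If $K$ has wSCP, then there is a bounded linear $S:Y\to Y$ with separable range and $S|_{Y_0}=\mathrm{id}$.

**Proof.** **Step 1: choose the data.** We fix a lift of $Y_0$ and an operator on $K$ compatible with it. By Lemma 2 take a bounded $L:\ell_1\to X$ with $QL(\ell_1)=Y_0$. The set $K\cap L(\ell_1)$ is separable, being a subset of the separable metric space $L(\ell_1)$. Apply wSCP to a countable dense subset of it and use continuity: there is a bounded $P:K\to K$ with separable range and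
$$Pk=k\qquad\text{for }k\in K\cap L(\ell_1).\tag{2}$$
The set $P(K)+L(\ell_1)$ is separable. The union $B$ of the supports of the elements of a countable dense subset is countable, and $P(K)+L(\ell_1)\subseteq\ell_1(B)$ because $\ell_1(B)$ is closed.

**Step 2: glue $P$ and the identity on $F=Q^{-1}(Y_0)$.** The aim is an operator $\tau:F\to\ell_1(B)$ with $\tau|_K=P$ and $\tau L=L$. The bounded operator $K\oplus\ell_1\to F$, $(k,v)\mapsto k+Lv$, is onto: if $Qx\in Y_0$, choose $v$ with $QLv=Qx$, so that $x-Lv\in K$. Put
$$\tau(k+Lv)=Pk+Lv.$$
This is well defined: if $k+Lv=0$, then $k=L(-v)\in K\cap L(\ell_1)$, so $Pk=k$ by (2) and $Pk+Lv=k+Lv=0$. It is linear, and it is bounded by the open mapping theorem, which allows $k,v$ with $\|k\|+\|v\|\le C\|x\|$ for $x\in F$, where $F$ is a closed subspace of $X$.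

**Step 3: lift functionals from $F$ to $X$ linearly.** The map $X\to Y\to Y/Y_0$ is onto with kernel $F$, so $X/F\cong Y/Y_0$. Hence $F^\perp\cong(X/F)^*\cong(Y/Y_0)^*$ is injective, and there is a bounded projection $\Pi$ of $X^*$ onto $F^\perp$. Let $\rho:X^*\to F^*$ be restriction, which is onto by Hahn–Banach and has kernel $F^\perp$. Define
$$\lambda:F^*\to X^*,\qquad\lambda(\rho x^*)=x^*-\Pi x^*.$$
If $\rho x^*=0$, then $x^*\in F^\perp$ and $x^*-\Pi x^*=0$, so $\lambda$ is well defined and linear. It is bounded, since a given element of $F^*$ has an extension $x^*$ of the same norm. And $\rho\lambda=\mathrm{id}$, because $\Pi x^*$ vanishes on $F$.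

**Step 4: extend $\tau$ to $X$.** For $x\in X$ and $g\in c_0(B)\subseteq\ell_\infty(B)=\ell_1(B)^*$ put
$$\langle Tx,g\rangle=(\lambda\tau^*g)(x).$$
Since $|\langle Tx,g\rangle|\le\|\lambda\|\,\|\tau\|\,\|g\|\,\|x\|$, this defines a bounded linear operator $T:X\to c_0(B)^*=\ell_1(B)$. For $x\in F$ we have $\langle Tx,g\rangle=(\tau^*g)(x)=\langle\tau x,g\rangle$ for all $g\in c_0(B)$, so $T|_F=\tau$.

**Step 5: pass to $Y$.** For $k\in K$, $QTk=Q\tau k=QPk=0$, since $P(K)\subseteq K$. Hence there is a bounded $S:Y\to Y$ with $SQ=QT$. Its range lies in $Q(\ell_1(B))$, which is separable. For $y\in Y_0$ write $y=QLv$. Then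
$$Sy=SQLv=QTLv=Q\tau Lv=QLv=y.\qquad\square$$

## 5. Quotients $Y/Y_0$ that do not work: $c_0(\omega_1)$ and $\ell_1(\omega_1)$

To prove Theorem 1 we need $Y$ and a separable $Y_0\subseteq Y$ such that $(Y/Y_0)^*$ is injective, $\operatorname{dens}Y\le\omega_1$, and no operator on $Y$ with separable range fixes $Y_0$. In view of Sobczyk's theorem and Example 4, it is natural to take $Y_0=c_0$ and to use the sets $N_\alpha$.

**First attempt.** Let $Y_1=\{z\in\ell_\infty:\pi z\in j(c_0(\omega_1))\}$ and $Y_0=c_0$. The argument of Example 4 applies with $j(c_0(\omega_1))$ in place of $\ell_\infty/c_0$: an operator $S$ on $Y_1$ with separable range and $S|_{c_0}=\mathrm{id}$ would give $U:j(c_0(\omega_1))\to\ell_\infty$ with $\pi U=\mathrm{id}$, and each of the countably many coordinate functionals of $U$ is nonzero at only countably many $je_\alpha$. So $Y_1$ satisfies the last requirement. But $Y_1/c_0\cong c_0(\omega_1)$ has dual $\ell_1(\omega_1)$, and Step 3 breaks down: $F^\perp\cong\ell_1(\omega_1)$ is not complemented in $X^*=\ell_\infty(\Gamma)$. Indeed, composing a projection onto $F^\perp$ with a coordinate projection would map $\ell_\infty(\Gamma)$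 onto $\ell_1$. By a theorem of Grothendieck, bounded operators from $\ell_\infty(\Gamma)$ to separable spaces are weakly compact, so the open mapping theorem would make $\ell_1$ reflexive. Hence $\rho$ has no bounded linear right inverse $\lambda$ (else $\mathrm{id}-\lambda\rho$ would be a projection onto $F^\perp$), and the argument says nothing about the kernel of a quotient map onto $Y_1$.

**Pulling back.** We keep the obstruction $j$ but replace the quotient $c_0(\omega_1)$ by a space $H$ whose dual is injective. Given an operator $u:H\to c_0(\omega_1)$, let
$$Y=\{(z,h)\in\ell_\infty\oplus_\infty H:\ \pi z=juh\},\qquad Y_0=c_0\oplus\{0\}.\tag{3}$$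
$Y$ is closed, as the zero set of a bounded operator. The map $p(z,h)=h$ takes $Y$ onto $H$ because $\pi$ is onto, and its kernel is $Y_0$, because $\pi z=0$ means $z\in c_0$. So $Y/Y_0\cong H$.

**Second attempt.** Let $H=\ell_1(\omega_1)$ and let $u$ be the inclusion into $c_0(\omega_1)$. Now $H^*=\ell_\infty(\omega_1)$ is injective, but the obstruction has disappeared. The operator $h\mapsto\bigl(\sum_\alpha h_\alpha1_{N_\alpha},h\bigr)$ is bounded from $H$ to $\ell_\infty\oplus_\infty H$, and it takes values in $Y$ because $\pi\bigl(\sum h_\alpha1_{N_\alpha}\bigr)=\sum h_\alpha je_\alpha=juh$. It is a right inverse of $p$. So $Y_0$ is complemented in $Y$, and a projection onto $Y_0$ is an operator $S$ with separable range and $S|_{Y_0}=\mathrm{id}$.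

The two requirements pull against each other: $H^*$ should be injective, as for an $L_1$-space, but $ju$ should not lift through $\pi$ to $\ell_\infty$. The second attempt fails because a functional on $\ell_1(\omega_1)$ can be nonzero at uncountably many $e_\alpha$. In $L_1$ of a product of $\omega_1$ coin tosses, the vectors $e_\alpha$ can be replaced by the independent signs $r_\alpha$. A functional on that space is an $L_\infty$ function, which depends on only countably many coordinates and hence vanishes at all but countably many $r_\alpha$.

## 6. Pulling back along $L_1(\{0,1\}^{\omega_1})\to c_0(\omega_1)$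

Let $\nu$ be the product probability measure on the product $\sigma$-algebra of $\{0,1\}^{\omega_1}$, let $H=L_1(\nu)$, and let
$$r_\alpha(x)=1-2x_\alpha\qquad(\alpha<\omega_1).$$
The $r_\alpha$ are independent, take the values $\pm1$, and have mean zero. They are therefore orthonormal in $L_2(\nu)$.

**Density of $H$.** Indicators of cylinders (sets described by finitely many coordinates) are linear combinations of finite products of the $r_\alpha$, since $1_{\{x_\alpha=0\}}=\frac12(1+r_\alpha)$ and $1_{\{x_\alpha=1\}}=\frac12(1-r_\alpha)$. Cylinders form an algebra generating the $\sigma$-algebra, so their indicators span a dense subspace of $H$. There are $\omega_1$ finite products, so $\operatorname{dens}H\le\omega_1$.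

**The operator $u$.** Put $uf=\bigl(\int fr_\alpha\,d\nu\bigr)_{\alpha<\omega_1}$. Then $u:H\to\ell_\infty(\omega_1)$ and $\|u\|\le1$. By Bessel's inequality $u(L_2(\nu))\subseteq\ell_2(\omega_1)\subseteq c_0(\omega_1)$. As $L_2(\nu)$ is dense in $H$ and $c_0(\omega_1)$ is closed in $\ell_\infty(\omega_1)$, in fact $u:H\to c_0(\omega_1)$. By orthonormality $ur_\alpha=e_\alpha$.

**The space $Y$.** From now on $Y$ and $Y_0\cong c_0$ are given by (3) with these $H$ and $u$. So $Y/Y_0\cong L_1(\nu)$, and $(Y/Y_0)^*\cong L_\infty(\nu)$ is injective. Moreover $\operatorname{dens}Y\le\omega_1$. To see this, let $D_0$ be a countable dense subset of $Y_0$, and let $D_1\subseteq Y$ have cardinality at most $\omega_1$ and $p(D_1)$ dense in $H$. Given $y\in Y$, choose $d\in D_1$ with $p(y-d)$ small. By the open mapping theorem $y-d$ is close to $Y_0=\ker p$, hence to $D_0$. So $D_0+D_1$ is dense in $Y$.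

**Proposition B.** There is no bounded linear $S:Y\to Y$ with separable range and $S|_{Y_0}=\mathrm{id}$.

**Proof.** **Step 1: turn $S$ into an operator $U:H\to\ell_\infty$ with $\pi U=ju$.** Suppose $S$ exists. The space $\operatorname{cl}S(Y)$ is separable and contains $Y_0\cong c_0$, so by Sobczyk there is a bounded projection of it onto $Y_0$. Composing it with $S$ and identifying $Y_0$ with $c_0$ gives a bounded $R:Y\to c_0$ with $R(z,0)=z$ for $z\in c_0$. Define
$$Uh=z-R(z,h)\qquad\text{for any }z\text{ with }(z,h)\in Y.$$
If $(z,h),(z',h)\in Y$, then $z-z'\in c_0$ and $R(z,h)-R(z',h)=R(z-z',0)=z-z'$. So $U$ is well defined, and it is linear. It is bounded because $(z,h)$ may be chosen of norm at most $C\|h\|$, by the open mapping theorem for $p$. Since $R(z,h)\in c_0$, we have $\pi Uh=\pi z=juh$.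

**Step 2: find an $r_\alpha$ killed by $U$.** The $n$-th coordinate of $U$ is a bounded functional on $L_1(\nu)$, so
$$Uh=\Bigl(\int hg_n\,d\nu\Bigr)_n\qquad\text{with }g_n\in L_\infty(\nu).$$
The sets that lie in the $\sigma$-algebra generated by the coordinates in some countable subset of $\omega_1$ form a $\sigma$-algebra containing all cylinders. So every measurable set is of this kind. Applied to the sets $\{g_n\in G\}$, with $G$ from a countable base of the scalar field, this shows that each $g_n$ is measurable with respect to countably many coordinates. Let $C\subseteq\omega_1$ be a countable set that serves for all $n$. For $\alpha\in\omega_1\setminus C$, $r_\alpha$ is independent of every $g_n$ and has mean zero. Therefore $\int r_\alpha g_n\,d\nu=0$ for all $n$, that is, $Ur_\alpha=0$.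

**Step 3: contradiction.** For such $\alpha$, $0=\pi Ur_\alpha=jur_\alpha=je_\alpha$, but $\|je_\alpha\|=1$. $\square$

## 7. The kernel of $\ell_1(\omega_1)\to Y$: proof of Theorem 1

Since $\operatorname{dens}Y\le\omega_1$, the closed unit ball of $Y$ has a dense subset $\{y_\alpha:\alpha<\omega_1\}$, with repetitions allowed. Put $Qe_\alpha=y_\alpha$. This defines a bounded operator $Q:\ell_1(\omega_1)\to Y$. It is onto by the successive approximation in the proof of Lemma 2, with $y_\alpha$ in place of $m_k$: every $y$ in the unit ball is a sum $\sum_i2^{-i}y_{\alpha_i}=Q\bigl(\sum_i2^{-i}e_{\alpha_i}\bigr)$. Let $K=\ker Q$.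

The space $(Y/Y_0)^*\cong L_\infty(\nu)$ is injective. If $K$ had wSCP, Proposition A would give an operator $S$ that Proposition B excludes. So $K$ fails wSCP, hence SCP. By Example 1, $\ell_1(\omega_1)$ has a projectional skeleton. This proves Theorem 1, and the answer to the question is negative. $\blacksquare$

## 8. Density $\omega_1$ and spaces containing $\ell_1(\omega_1)$: proof of Theorem 2(a)

**Density of $K$.** As a subset of the metric space $\ell_1(\omega_1)$, which has density $\omega_1$, $K$ has density at most $\omega_1$. Separable spaces have SCP (take $P=\mathrm{id}$), hence wSCP. So $K$ is not separable and $\operatorname{dens}K=\omega_1$. The same remark shows that no space of smaller density fails wSCP, so $\omega_1$ is least possible.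

**Transfer to larger spaces.** If $\phi:\ell_1(\omega_1)\to V$ is an isomorphic embedding, then $\phi(K)$ is a closed subspace of $V$ isomorphic to $K$. As wSCP is an isomorphism invariant, $\phi(K)$ fails wSCP, and its density is $\omega_1$.

**No skeleton on $K$.** By Lemma 1 a skeleton on $K$ would give SCP, which $K$ fails. $\blacksquare$

## 9. Kernels and quotients when $Y/Y_0\cong L_1(\nu)$: proof of Theorem 2(b)

Here $\nu$ is any finite measure, $Q:\ell_1(\Gamma)\to Y$ is a bounded surjection, $Y_0\subseteq Y$ is closed and separable, and $p:Y\to L_1(\nu)$ is a bounded surjection with kernel $Y_0$.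

**(i)$\Rightarrow$(iii).** This is Proposition A, because $(Y/Y_0)^*\cong L_\infty(\nu)$ is injective.

**(iii)$\Rightarrow$(ii).** The purpose is to repair $S$ off $Y_0$ with a conditional expectation. Since $\mathrm{id}-S$ vanishes on $Y_0=\ker p$, we have $\mathrm{id}-S=Vp$ with a bounded $V:L_1(\nu)\to Y$. Let $D\subseteq Y$ be countable. Choose representatives of the elements of $p(D)$. Let $\Sigma_0$ be the $\sigma$-algebra generated by the preimages, under these countably many functions, of the members of a countable base of the scalar field. It is countably generated, and all the chosen representatives are $\Sigma_0$-measurable. The space $L_1(\nu|_{\Sigma_0})$ is separable: a countable generating family generates a countable algebra, and simple functions over this algebra with rational (or complex-rational) coefficients are dense. Let $E:L_1(\nu)\to L_1(\nu|_{\Sigma_0})\subseteq L_1(\nu)$ be the conditional expectation. It is a projection of norm at most one and fixes the elements of $p(D)$. Put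
$$S'=S+VEp.$$
Its range lies in $S(Y)+V(L_1(\nu|_{\Sigma_0}))$, which is separable. For $y\in D$, $S'y=Sy+Vpy=Sy+(y-Sy)=y$. So $Y$ has wSCP.

**(ii)$\Rightarrow$(i).** This is the construction of Example 7 with $\mathrm{id}_Y$ replaced by an operator with separable range. Let $D\subseteq\ker Q$ be countable, and let $A_0\subseteq\Gamma$ be countable and contain the supports of all elements of $D$. By (ii), applied to $\{Qe_\gamma:\gamma\in A_0\}$, there is $S:Y\to Y$ such that $M=\operatorname{cl}S(Y)$ is separable and $SQe_\gamma=Qe_\gamma$ for $\gamma\in A_0$. By Lemma 2 take $L:\ell_1\to\ell_1(\Gamma)$ with $QL(\ell_1)=M$. Since $\|SQe_\gamma\|\le\|S\|\|Q\|$, the open mapping theorem for $QL:\ell_1\to M$ gives uniformly bounded $w_\gamma\in L(\ell_1)$, $\gamma\notin A_0$, with $Qw_\gamma=SQe_\gamma$. Define $T$ on $\ell_1(\Gamma)$ by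
$$Te_\gamma=e_\gamma\ (\gamma\in A_0),\qquad Te_\gamma=w_\gamma\ (\gamma\notin A_0).$$
$T$ is bounded. Its range lies in the closure of $\ell_1(A_0)+L(\ell_1)$, which is separable. On every $e_\gamma$, hence everywhere, $QT=SQ$. So $T(\ker Q)\subseteq\ker Q$. Finally $T$ is the identity on $\ell_1(A_0)\supseteq D$. Thus $T|_{\ker Q}$ is as required, and $\ker Q$ has wSCP.

**The case $Y_0\cong c_0$.** A bounded projection of $Y$ onto $Y_0$ is an operator as in (iii). Conversely, given $S$ as in (iii), compose it with a Sobczyk projection of the separable space $\operatorname{cl}S(Y)$ onto $Y_0$. The result maps $Y$ into $Y_0$ and is the identity on $Y_0$, so $Y_0$ is complemented in $Y$. $\blacksquare$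

## 10. Closed subspaces of $L_1(\mu)$: proof of Theorem 2(c)

We prove $(\gamma)\Rightarrow(\alpha)\Rightarrow(\beta)\Rightarrow(\gamma)$.

**($\alpha$)$\Rightarrow$($\beta$).** If $\ell_1(\omega_1)$ embeds in $L_1(\mu)$, then by (a) some closed subspace of $L_1(\mu)$ fails wSCP, hence SCP.

**($\beta$)$\Rightarrow$($\gamma$).** An uncountable family of pairwise disjoint measurable sets of finite positive measure would contain a subfamily $\{A_\alpha:\alpha<\omega_1\}$. The functions $1_{A_\alpha}/\mu(A_\alpha)$ would then span an isometric copy of $\ell_1(\omega_1)$. So under ($\beta$) every such family is countable. By Zorn's lemma take a maximal one and let $D$ be its union, a $\sigma$-finite measurable set. Let $f\in L_1(\mu)$. For each $n\ge1$ the set $\{|f|>1/n\}\setminus D$ has finite measure and is disjoint from all members of the family, so it is null by maximality. Hence $f=0$ a.e. off $D$.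

**($\gamma$)$\Rightarrow$($\alpha$).** *Reduction to a finite measure.* Let $D$ be as in ($\gamma$). Write it as a countable disjoint union of sets $D_n$ of finite measure, and put $w=\sum_n2^{-n}(1+\mu(D_n))^{-1}1_{D_n}$. This is integrable and positive on $D$. Let $\nu$ be the finite measure on $D$ with $d\nu=w\,d\mu$. Elements of $L_1(\mu)$ are determined by their restrictions to $D$, so $f\mapsto(f|_D)/w$ is an isometry of $L_1(\mu)$ onto $L_1(\nu)$. It remains to show the following.

**Proposition C.** If $\nu$ is a finite measure, then every closed subspace $Z$ of $L_1(\nu)$ has SCP.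

One route quotes general theorems. $L_1(\nu)$ is weakly compactly generated: the unit ball of $L_2(\nu)$ is weakly compact in it and has dense span. So its dual ball is Corson compact in the weak$^*$ topology (Amir–Lindenstrauss). The dual ball of $Z$ is a continuous image of it, hence Corson (Gul'ko; Michael–Rudin). So $Z$ is weakly Lindelöf determined and has SCP (Argyros–Mercourakis; Valdivia). Here is a direct proof, which uses from measure theory only the Dunford–Pettis criterion: a bounded subset $\mathcal F$ of $L_1(\nu)$ with $\sup_{f\in\mathcal F}\int_E|f|\,d\nu\to0$ as $\nu(E)\to0$ is relatively weakly compact.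

**Proof.** **Step 1: weakly compact pieces of $Z$.** Write $X=L_1(\nu)$, with closed unit ball $B_X$, and let $G$ be the closed unit ball of $L_2(\nu)$, a subset of $X$. For integers $n,i\ge1$ put $G(n,i)=nG+\frac1iB_X$. The set $G$ is weakly compact in $X$, as the image of a weakly compact set under the bounded inclusion $L_2(\nu)\to L_1(\nu)$. So $G(n,i)$ is weakly closed, being the sum of a weakly compact and a weakly closed set. It is convex and balanced. Since $L_2(\nu)$ is dense in $X$, for each $x\in X$ and $i$ there is $n$ with $x\in G(n,i)$. By Cauchy–Schwarz,
$$\int_E|f|\,d\nu\le n\,\nu(E)^{1/2}+\tfrac1i\qquad\text{for }f\in G(n,i).\tag{4}$$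
For a finite sequence $\sigma=(n_1,\dots,n_m)$ of positive integers let $C_\sigma=Z\cap\bigcap_{i\le m}G(n_i,i)$. For an infinite sequence $(n_i)$ let
$$C_m=C_{(n_1,\dots,n_m)},\qquad W=\bigcap_{m\ge1}C_m.$$
These sets are convex, balanced and weakly closed. By (4), with $E$ the whole space, they are bounded.

We claim that $W$ is weakly compact, and that every sequence with $z_m\in C_m$ for all $m$ has a weak cluster point in $W$. Given $\varepsilon>0$, choose $i>2/\varepsilon$. By (4), $\int_E|f|<\varepsilon$ for all $f\in C_i$ once $\nu(E)$ is small. This covers all of $W$ and all $z_m$ with $m\ge i$, and the finitely many other $z_m$ are handled one by one. So the Dunford–Pettis criterion applies both to $W$ and to $\{z_m\}$. Since $W$ is weakly closed, it is weakly compact. A weak cluster point of $(z_m)$ lies in each $C_i$, because $C_i$ is weakly closed and contains $z_m$ for $m\ge i$. So it lies in $W$.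

**Step 2: countable sets $A\subseteq Z$ and $B\subseteq Z^*$ that are closed off against each other.** Let $S\subseteq Z$ be countable, and call a linear combination *rational* if its coefficients are in $\mathbb Q$ (real case) or $\mathbb Q+i\mathbb Q$ (complex case). We construct countable $A\supseteq S$ and $B$ such that:

1. $A$ and $B$ are closed under rational linear combinations;
2. for each $a\in A$ there is $b_a\in B$ with $\|b_a\|\le1$ and $b_a(a)=\|a\|$;
3. for all $b\in B$, all finite sequences $\sigma$ and all rational $q$: if some $z\in C_\sigma$ has $\operatorname{Re}b(z)>q$, then some $z\in A\cap C_\sigma$ has $\operatorname{Re}b(z)>q$.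

Start with $A_0=S\cup\{0\}$ and $B_0=\{0\}$. Given countable $A_k,B_k$, add to $A_k$ one element of $\{z\in C_\sigma:\operatorname{Re}b(z)>q\}$ for each triple $(b,\sigma,q)$ with $b\in B_k$ for which this set is nonempty. Add to $B_k$ a norming functional $b_a$, by Hahn–Banach, for each $a\in A_k$. Let $A_{k+1},B_{k+1}$ consist of all rational combinations of the enlarged sets. Only countably many elements are added at each stage. Then $A=\bigcup_kA_k$ and $B=\bigcup_kB_k$ are as required.

**Step 3: a norm-one projection on a closed subspace of $Z$.** Let $\overline A$ be the norm closure of $A$, a separable closed linear subspace containing $S$. Let $B_\perp=\{z\in Z:b(z)=0\text{ for all }b\in B\}$. For $a\in A$ and $y\in B_\perp$, property 2 gives $\|a\|=b_a(a)=b_a(a+y)\le\|a+y\|$. By density,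
$$\|a\|\le\|a+y\|\qquad(a\in\overline A,\ y\in B_\perp).\tag{5}$$
So $\overline A\cap B_\perp=\{0\}$, and $a+y\mapsto a$ is a projection of norm at most one from $\overline A+B_\perp$ onto $\overline A$. The sum is closed: if $a_n+y_n$ converges, then $(a_n)$ is Cauchy by (5), so $(a_n)$ and $(y_n)$ both converge. It remains to prove $\overline A+B_\perp=Z$. If this fails, Hahn–Banach gives $\varphi\in Z^*$ and $x\in Z$ with
$$\varphi=0\text{ on }A,\qquad\varphi=0\text{ on }B_\perp,\qquad\varphi(x)=1.$$
Choose $(n_i)$ with $x\in G(n_i,i)$ for every $i$. Let $C_m$ and $W$ be as in Step 1 for this sequence, so $x\in W$. Put $q_W(f)=\sup_{z\in W}|f(z)|$ for $f\in Z^*$. This is a seminorm, finite because $W$ is bounded.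

**Step 4: $\varphi$ is approximated by elements of $B$ uniformly on $W$.** Suppose there is $\delta>0$ with $q_W(\varphi-b)\ge\delta$ for all $b\in\operatorname{span}B$. On $\operatorname{span}B+\{t\varphi\}$ put $\Lambda(b+t\varphi)=t\delta$. This is well defined, since $\varphi\notin\operatorname{span}B$, and it is dominated by $q_W$, since for $t\ne0$ we have $q_W(b+t\varphi)=|t|\,q_W(\varphi+t^{-1}b)\ge|t|\delta$. By Hahn–Banach extend $\Lambda$ to $Z^*$ with $|\Lambda|\le q_W$. As $W$ is bounded, $\Lambda\in Z^{**}$. The canonical image of $W$ in $Z^{**}$ is convex and weak$^*$ compact. If $\Lambda$ were not in it, separation would give $f\in Z^*$ with $\operatorname{Re}\Lambda(f)>\sup_{z\in W}\operatorname{Re}f(z)=q_W(f)$, where the equality holds because $W$ is balanced. This contradicts $|\Lambda|\le q_W$. So $\Lambda$ is evaluation at some $z\in W$. Then $b(z)=\Lambda(b)=0$ for all $b\in B$, so $z\in B_\perp$ and $\varphi(z)=0$. But $\varphi(z)=\Lambda(\varphi)=\delta>0$, a contradiction. Hence some $b\in\operatorname{span}B$ has $q_W(\varphi-b)<\frac14$. Since $W$ is bounded, we may change the coefficients of $b$ slightly to rational ones.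 So there is
$$b\in B\quad\text{with}\quad|\varphi(z)-b(z)|<\tfrac14\ \text{ for all }z\in W.\tag{6}$$

**Step 5: contradiction.** By (6) at $x$, $\operatorname{Re}b(x)>\frac34$, and $x\in C_m$ for every $m$. Property 3 gives $z_m\in A\cap C_m$ with $\operatorname{Re}b(z_m)>\frac34$. By Step 1 the sequence $(z_m)$ has a weak cluster point $z\in W$. Then $\operatorname{Re}b(z)\ge\frac34$. Also $\varphi(z)=0$, because $\varphi(z_m)=0$ for all $m$. So $|\varphi(z)-b(z)|\ge\frac34$, against (6).

Hence $Z=\overline A\oplus B_\perp$, and the projection of Step 3 is a bounded projection on $Z$ whose image $\overline A$ is separable and contains $S$. $\square$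

Through the isometry of $L_1(\mu)$ with $L_1(\nu)$, Proposition C gives ($\alpha$). This closes the cycle of implications in (c) and completes the proof of Theorem 2. $\blacksquare$
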